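# A finite simple quotient of $F_2$ whose congruence subgroup has finite abelianization

## 1. The congruence subgroup of a map onto $\mathbb Z/2$

Let $F_2$ be free on $x,y$, and let $\pi:F_2\to\mathbb Z/2$ send $x\mapsto 1$, $y\mapsto 0$. Which automorphisms $\varphi$ of $F_2$ satisfy $\pi\varphi=\pi$? Since the target is abelian, this depends only on the matrix $\rho(\varphi)\in \mathrm{GL}_2(\mathbb Z)$ by which $\varphi$ acts on $F_2/F_2'\cong\mathbb Z^2$. Let the columns of $\rho(\varphi)$ be the classes of $\varphi(x)$ and $\varphi(y)$. Then $\pi\varphi=\pi$ says that the first row of $\rho(\varphi)$ is $\equiv(1,0)$ modulo $2$. If we also require $\det\rho(\varphi)=1$, we obtain the preimage under $\rho$ of a subgroup of index $3$ in $\mathrm{SL}_2(\mathbb Z)$.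

How large is the abelianization of this group? Let $\Delta$ be its image in $\mathrm{PSL}_2(\mathbb Z)$. We look for nonzero homomorphisms $\Delta\to\mathbb C$, using a device that will carry the whole talk.

**Recall (cocycles).** Let a group $H$ act linearly on a complex vector space $V$. A *1-cocycle* is a map $f:H\to V$ with $f(kl)=f(k)+kf(l)$. A *coboundary* is a cocycle of the form $k\mapsto kv-v$. The quotient space is $H^1(H;V)$. If $V=\mathbb C$ with trivial action, then $H^1(H;\mathbb C)=\mathrm{Hom}(H,\mathbb C)$. Shapiro's lemma says that $H^1(K;\mathbb C)\cong H^1(H;\mathbb C[H/K])$ for a subgroup $K$ of finite index in $H$.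

In our example $\mathrm{PSL}_2(\mathbb Z)$ permutes the three epimorphisms $F_2\to\mathbb Z/2$, which are the row vectors $(1,0),(0,1),(1,1)$ modulo $2$. The group $\Delta$ is the stabilizer of $(1,0)$, so $\mathrm{Hom}(\Delta,\mathbb C)\cong H^1(\mathrm{PSL}_2(\mathbb Z);\mathbb C^3)$. Now $\mathrm{PSL}_2(\mathbb Z)$ is the free product of $\langle S\rangle$ of order $2$ and $\langle R\rangle$ of order $3$, where
$$S=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad R=\begin{pmatrix}0&-1\\1&1\end{pmatrix}.$$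
On the three vectors $S$ acts as a transposition and $R$ as a 3-cycle. A cocycle is a free choice of $f(S)$ with $f(S)+Sf(S)=0$ and of $f(R)$ with $f(R)+Rf(R)+R^2f(R)=0$. The first condition leaves a space of dimension $1$, the second a space of dimension $2$, so there is a 3-dimensional space of cocycles. The coboundaries form a space of dimension $3-1=2$, because the invariant vectors in $\mathbb C^3$ form a line. Hence $\dim \mathrm{Hom}(\Delta,\mathbb C)=1$, and our group has infinite abelianization.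

Here is the general setting. Let $\rho:\mathrm{Aut}(F_2)\to\mathrm{GL}_2(\mathbb Z)$ be induced by abelianization, and write
$$A=\mathrm{Aut}^+(F_2):=\rho^{-1}(\mathrm{SL}_2(\mathbb Z)).$$
For an epimorphism $\pi:F_2\to G$ onto a finite group, the *standard congruence subgroup* of $A$ associated to $G$ and $\pi$ is
$$\Gamma^+(G,\pi)=\{\varphi\in A\mid \pi\varphi=\pi\}.$$
It has finite index in $A$, because $A$ permutes the finitely many epimorphisms $F_2\to G$ and $\Gamma^+(G,\pi)$ is the stabilizer of one of them.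

It is known that $\Gamma^+(G,\pi)$ has infinite abelianization whenever the finite group $G$ is not perfect; the computation above is the smallest instance. The following question is taken from Daniel Appel, "On the Abelianization of Congruence Subgroups of Aut(F_2)", arXiv:0910.0090 (2009). *Does $\Gamma^+(G,\pi)$ have infinite abelianization for every epimorphism $\pi$ from $F_2$ onto a nontrivial finite group $G$?* The answer is no.

**Theorem 1.** Let $q$ be a prime power with $3\nmid q-1$, and assume either ($q$ even or $q\equiv 1\bmod 4$) and $q\ge 324$, or $q\equiv 3\bmod 4$ and $q\ge 6149$. Let $G=\mathrm{PGL}_3(q)\cong\mathrm{SL}_3(q)$, a non-abelian finite simple group. Then there is an epimorphism $\pi:F_2\to G$ such that $\Gamma^+(G,\pi)$ has finite abelianization. Moreover $\Gamma^+(G,\pi)$ is normal in $A$, $A/\Gamma^+(G,\pi)\cong G$, it maps onto $\mathrm{SL}_2(\mathbb Z)$, and every group between $\Gamma^+(G,\pi)$ and $A$ has finite abelianization.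

For example, $G=\mathrm{SL}_3(512)$ and $G=\mathrm{SL}_3(353)$ occur: $511=7\cdot73$ and $352$ are not divisible by $3$, $512$ is even, and $353$ is a prime $\equiv1\bmod 4$. All prime powers $q\not\equiv1\bmod 3$ with $q\ge6149$ occur.

**Theorem 2.** Let $G$ be a nontrivial finite group such that $\Gamma^+(G,\pi)$ has finite abelianization. Then for any primitive $w,w'\in F_2$, $\pi(w)$ is conjugate in $G$ to $\pi(w')$ or $\pi(w')^{-1}$. Moreover $G$ is perfect and has no quotient $\mathrm{PSL}_2(q')$, $q'\ge4$.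

Here $w\in F_2$ is *primitive* if it belongs to a basis of $F_2$; for instance $x$, $y$, $xy$, $xy^{-1}$ are primitive. Theorem 2 is not needed for Theorem 1. It comes first because it shows how far the method of the example goes.

We use two simple observations throughout. The group $A$ and its subgroups of finite index are finitely generated, so for such a group $\Gamma$ the abelianization is finite if and only if $\mathrm{Hom}(\Gamma,\mathbb C)=0$. And if $\Gamma\le\Gamma'$ has finite index, then a nonzero homomorphism $\Gamma'\to\mathbb C$ stays nonzero on $\Gamma$. So finite abelianization passes from $\Gamma$ up to $\Gamma'$.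

## 2. What the image in $\mathrm{SL}_2(\mathbb Z)$ can detect

A sensible first attempt at proving the general statement is to look, as in the example, for homomorphisms of $\Gamma=\Gamma^+(G,\pi)$ that factor through $\mathrm{PSL}_2(\mathbb Z)$. This attempt gives Theorem 2.

**Step 1 (finite abelianization forces a single cusp).** Let $\Gamma^{ab}$ be finite, and let $\Delta$ be the image of $\Gamma$ in $\mathrm{PSL}_2(\mathbb Z)$, a subgroup of finite index. Then $\Delta^{ab}$ is finite. The quotient $\Delta\backslash\mathbb H$ of the upper half plane is a surface of some genus $\gamma$ with $c\ge 1$ punctures, one for each orbit of $\Delta$ on $\mathbb P^1(\mathbb Q)$. Its topological fundamental group is the quotient of $\Delta$ by the normal subgroup generated by the elements with fixed points in $\mathbb H$, and it is free of rank $2\gamma+c-1$. A free group that is a quotient of $\Delta$ must have rank $0$, so $c=1$: the group $\Delta$ is transitive on $\mathbb P^1(\mathbb Q)$.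

**Step 2 (from cusps to primitive elements).** This step proves the first claim of Theorem 2. First, *primitive elements $w,w'$ of $F_2$ with the same class in $\mathbb Z^2$ are conjugate*. Extend them to bases $(w,u)$ and $(w',u')$. Since $[w]=[w']$, we have $[u']=\pm[u]+k[w]$ for some integer $k$. Replacing $u'$ by $u'^{\pm1}$ times a power of $w'$, we may assume $[u']=[u]$. The automorphism $w\mapsto w'$, $u\mapsto u'$ is then trivial on $\mathbb Z^2$. By Nielsen's theorem $\ker(\mathrm{Aut}(F_2)\to\mathrm{GL}_2(\mathbb Z))=\mathrm{Inn}(F_2)$, so it is inner.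

Now let $w,w'$ be arbitrary primitive elements. Their classes are primitive vectors, and primitive vectors up to sign are the points of $\mathbb P^1(\mathbb Q)$. By Step 1 there is $\varphi\in\Gamma$ with $[\varphi(w)]=\pm[w']$, so $\varphi(w)$ is conjugate to $w'$ or $w'^{-1}$. Since $\pi(\varphi(w))=\pi(w)$, the element $\pi(w)$ is conjugate to $\pi(w')^{\pm1}$.

**Step 3 ($G$ is perfect).** This is the known result quoted above. It also follows from Step 2. If $G$ is not perfect, it has a quotient $\mathbb Z/p$ with induced map $\bar\pi:F_2\to\mathbb Z/p$. The group $\Gamma$ is contained in $\Gamma^+(\mathbb Z/p,\bar\pi)$ with finite index, so the latter has finite abelianization and Step 2 applies to $\bar\pi$. By elementary divisors, $\mathbb Z^2$ has a basis $e,f$ such that the kernel of $\mathbb Z^2\to\mathbb Z/p$ is spanned by $pe$ and $f$. Lift $e,f$ to a basis of $F_2$. One basis element then maps to $0$ and the other does not, which contradicts Step 2.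

**Step 4 (no quotient $\mathrm{PSL}_2(q')$, $q'\ge4$).** Suppose $G$ has such a quotient $\bar G$, a non-abelian simple group, with induced map $\bar\pi$. As in Step 3, the first claim applies to $\bar\pi$. Let $\mathsf A,\mathsf B\in\mathrm{SL}_2(q')$ lift $\bar\pi(x),\bar\pi(y)$. The elements $x,y,xy,xy^{-1}$ are primitive, and inverse elements of $\mathrm{SL}_2(q')$ have equal trace. So $\mathsf A,\mathsf B,\mathsf{AB},\mathsf{AB}^{-1}$ have traces $\pm\theta$ for one $\theta$. From
$$\mathrm{tr}\,\mathsf{AB}+\mathrm{tr}\,\mathsf{AB}^{-1}=\mathrm{tr}\,\mathsf A\;\mathrm{tr}\,\mathsf B$$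
we get $\pm\theta^2\in\{0,\pm2\theta\}$, so $\theta\in\{0,\pm2\}$.

If $\theta=0$, then $\mathsf A^2=\mathsf B^2=(\mathsf{AB})^2=-1$ by Cayley–Hamilton. So $\bar G$ is generated by two elements of order at most $2$ whose product has order at most $2$. Such elements commute and $\bar G$ is abelian, a contradiction.

If $\theta=\pm2\neq0$, the characteristic is odd. Change signs so that $\mathrm{tr}\,\mathsf A=\mathrm{tr}\,\mathsf B=2$. Then $\mathrm{tr}\,\mathsf{AB}$ and $\mathrm{tr}\,\mathsf{AB}^{-1}$ lie in $\{\pm2\}$ and have sum $4$, so both equal $2$, because $0\ne4$ and $-4\neq4$. Write $\mathsf A=1+M$, $\mathsf B=1+N$ with $M,N$ of trace $0$ and $M^2=N^2=0$. Then $2=\mathrm{tr}\,\mathsf{AB}=2+\mathrm{tr}\,MN$, so $\mathrm{tr}\,MN=0$. If $M=0$ or $N=0$, then $\bar G$ is cyclic, a contradiction. Otherwise $M(v)=\phi(v)u$ and $N(v)=\psi(v)u'$ with $\phi(u)=0=\psi(u')$, and $\mathrm{tr}\,MN=\phi(u')\psi(u)=0$. If $\phi(u')=0$, then $u'\in\ker\phi=\langle u\rangle$; if $\psi(u)=0$, then $u\in\ker\psi=\langle u'\rangle$.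 In both cases $u,u'$ are proportional, so $\mathsf A,\mathsf B$ are unipotent and upper triangular in a common basis. Then they commute and $\bar G$ is abelian, a contradiction. This proves Theorem 2. $\square$

As an example, take the smallest nontrivial perfect group $A_5\cong\mathrm{PSL}_2(4)$ and $\pi(x)=(12)(34)$, $\pi(y)=(135)$. The product $\pi(x)\pi(y)$, computed from right to left, is the 5-cycle $(14352)$. So the image of $\pi$ has order divisible by $30$; it is $A_5$, as $A_5$ has no subgroup of index $2$. Since $\pi(x)$ and $\pi(y)$ have orders $2$ and $3$, $\Gamma^+(A_5,\pi)$ has infinite abelianization. By Theorem 2 this is so for every epimorphism onto $A_5$.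

The exact point where the method stops is also visible. If $\Gamma$ maps *onto* $\mathrm{SL}_2(\mathbb Z)$, there is one cusp, and since $\mathrm{SL}_2(\mathbb Z)^{ab}$ is finite, no homomorphism $\Gamma\to\mathbb C$ that factors through $\mathrm{SL}_2(\mathbb Z)$ is nonzero. So this is where we look for a counterexample.

## 3. Epimorphisms that extend to $\mathrm{Aut}^+(F_2)$, and affine actions

Write $\mathrm{Inn}(F_2)\cong F_2$ for the inner automorphisms, so $F_2\le A$. If $w\in F_2\le A$ and $\beta\in A$, then $\beta w\beta^{-1}=\beta(w)$.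

**Lemma 3.** Let $\Phi:A\to G$ be a homomorphism to a finite group with trivial center and $\Phi(F_2)=G$. Put $\pi=\Phi|_{F_2}$. Then $\Gamma^+(G,\pi)=\ker\Phi$. In particular it is normal in $A$ with quotient $G$. It maps onto $A/\mathrm{Inn}(F_2)=\mathrm{SL}_2(\mathbb Z)$.

*Proof.* For $\beta\in A$ and $w\in F_2$ we have $\pi(\beta(w))=\Phi(\beta w\beta^{-1})=\Phi(\beta)\pi(w)\Phi(\beta)^{-1}$. So $\pi\beta=\pi$ if and only if $\Phi(\beta)$ centralizes $\pi(F_2)=G$, that is, $\Phi(\beta)=1$. Since $\Phi(F_2)=G$, we have $\ker\Phi\cdot F_2=A$. $\square$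

The displayed formula also shows that the necessary condition in Theorem 2 holds for such $\pi$, because $A$ acts transitively on primitive elements.

**Lemma 4.** In the situation of Lemma 3, suppose that $H^1(A;V)=0$ for every nontrivial irreducible complex representation $V$ of $G$, viewed as an $A$-module via $\Phi$. Suppose also that $A^{ab}$ is finite. Then every group between $\Gamma=\ker\Phi$ and $A$ has finite abelianization.

*Proof.* By Shapiro's lemma and the decomposition of the regular representation,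
$$\mathrm{Hom}(\Gamma,\mathbb C)=H^1(\Gamma;\mathbb C)\cong H^1(A;\mathbb C[G])=\bigoplus_V H^1(A;V)^{\dim V}.$$
The trivial $V$ contributes $\mathrm{Hom}(A,\mathbb C)=0$, the others contribute $0$ by assumption. So $\Gamma^{ab}$ is finite, and finiteness passes to groups between $\Gamma$ and $A$. $\square$

So we need a $\Phi$ for which all these $H^1$ vanish. We will see a cocycle as an action. Let $V$ be a finite-dimensional unitary representation of $A$ and $f$ a 1-cocycle. Then $A$ acts on $V$ by affine isometries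
$$k*x=kx+f(k),$$
and $f(k)=kv-v$ for all $k$ if and only if $-v$ is a common fixed point. So $H^1(A;V)=0$ means that each such affine action has a fixed point.

For one isometry the picture is that of a screw motion of $\mathbb R^3$: there is a translation along the axis, and the axis is the set of points that move only by this translation. In general, let $V^k$ be the space of vectors fixed by the linear part $k$, and let $P_k$ be the orthogonal projection onto it. Since $k$ is unitary, $V=V^k\oplus(k-1)V$ orthogonally. Put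
$$\tau(k)=P_kf(k),\qquad \mathcal M(k)=\{x\in V: k*x-x=\tau(k)\}.$$

**Lemma 5.** Let $k,l\in A$.

(i) $\mathcal M(k)$ is a nonempty affine subspace with direction $V^k$, and $P_k(k*x-x)=\tau(k)$ for every $x\in V$.

(ii) $\tau(lkl^{-1})=l\tau(k)$ and $\mathcal M(lkl^{-1})=l*\mathcal M(k)$.

(iii) If $k,l$ commute, then $l\tau(k)=\tau(k)$ and $\mathcal M(k)\cap\mathcal M(l)\ne\emptyset$.

*Proof.* (i) We have $k*x-x=(k-1)x+f(k)$, so $x\in\mathcal M(k)$ means $(k-1)x=\tau(k)-f(k)$. The right side is orthogonal to $V^k$, so it lies in $(k-1)V$. The solutions form a coset of $\ker(k-1)=V^k$. Applying $P_k$, which kills $(k-1)V$, gives the second claim.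

(ii) For every $y$ we have $lkl^{-1}*(l*y)-l*y=l*(k*y)-l*y=l(k*y-y)$. Apply $P_{lkl^{-1}}$ and use $P_{lkl^{-1}}l=lP_k$ and (i): this gives $\tau(lkl^{-1})=l\tau(k)$. The same identity then shows $l*y\in\mathcal M(lkl^{-1})$ if and only if $y\in\mathcal M(k)$.

(iii) The first claim is (ii). Also by (ii), $l*$ maps $\mathcal M(k)$ to itself. Fix $x_0\in\mathcal M(k)$. For $x=x_0+v$ with $v\in V^k$,
$$l*x-x=(l*x_0-x_0)+(l-1)v,\qquad l*x_0-x_0\in V^k .$$
The unitary $l$ preserves $V^k$, so $V^k=(V^k\cap V^l)\oplus(l-1)V^k$. Hence we can choose $v$ so that $l*x-x\in V^l$. Then $l*x-x=P_l(l*x-x)=\tau(l)$, so $x\in\mathcal M(k)\cap\mathcal M(l)$. $\square$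

To use Lemma 5 we want generators of $A$ with many commuting pairs.

## 4. $\mathrm{Aut}^+(F_2)$ as the braid group $B_4$ modulo its full twist

Let $B_4=\langle\sigma_1,\sigma_2,\sigma_3\rangle$ be the braid group, with $\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}$ and $\sigma_1\sigma_3=\sigma_3\sigma_1$. Let $B_3=\langle\sigma_1,\sigma_2\rangle$ be defined in the same way. Put
$$z=(\sigma_1\sigma_2)^3,\quad z'=(\sigma_2\sigma_3)^3,\quad \delta=\sigma_1\sigma_2\sigma_3,\quad z_4=\delta^4,\quad \Delta_3=\sigma_1\sigma_2\sigma_1 .$$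

*The element $z$ commutes with $\sigma_1,\sigma_2$, and $z'$ commutes with $\sigma_2,\sigma_3$.* Indeed $z=\sigma_1\sigma_2\sigma_1\cdot\sigma_2\sigma_1\sigma_2=\Delta_3^2$, and $\Delta_3\sigma_1=\sigma_2\sigma_1\sigma_2\sigma_1=\sigma_2\Delta_3$, $\Delta_3\sigma_2=\sigma_1\sigma_2\sigma_1\sigma_2=\sigma_1\Delta_3$. The same computation works for $z'$.

*The element $z_4$ is central.* First, $\delta\sigma_1=\sigma_1\sigma_2\sigma_1\sigma_3=\sigma_2\sigma_1\sigma_2\sigma_3=\sigma_2\delta$ and $\delta\sigma_2=\sigma_1\sigma_3\sigma_2\sigma_3=\sigma_3\delta$, so $\delta^2\sigma_1=\sigma_3\delta^2$. Second,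
$$\delta^2=\sigma_1\sigma_2\sigma_1\sigma_3\sigma_2\sigma_3=(\sigma_1\sigma_2)^2\sigma_3\sigma_2, \tag{1}$$
hence $\delta^2\sigma_3=(\sigma_1\sigma_2)^2\sigma_2\sigma_3\sigma_2=\sigma_1(\sigma_1\sigma_2)^2\sigma_3\sigma_2=\sigma_1\delta^2$, where we used $\sigma_1(\sigma_2\sigma_1\sigma_2)\sigma_2=\sigma_1(\sigma_1\sigma_2\sigma_1)\sigma_2$. So $\delta^4$ commutes with $\sigma_1$ and $\sigma_3$, and with $\sigma_2=\delta\sigma_1\delta^{-1}$.

Put $a=\sigma_1\sigma_3^{-1}$, $b=\sigma_2a\sigma_2^{-1}$ and $F=\langle a,b\rangle\le B_4$. We first find how $B_4$ acts on $F$ and show that $F$ is free.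

**Lemma 6.** $F$ is free on $a,b$, and it is the kernel of $B_4\to B_3$, $\sigma_1,\sigma_3\mapsto\sigma_1$, $\sigma_2\mapsto\sigma_2$. In $B_4$:
$$\sigma_1a\sigma_1^{-1}=a,\quad\sigma_2a\sigma_2^{-1}=b,\quad\sigma_1b\sigma_1^{-1}=ba^{-1},\quad\sigma_2b\sigma_2^{-1}=ba^{-1}b. \tag{2}$$

*Proof.* The first two relations are clear. Using $\sigma_2\sigma_3^{-1}\sigma_2^{-1}=\sigma_3^{-1}\sigma_2^{-1}\sigma_3$,
$$\sigma_1b\sigma_1^{-1}=\sigma_1\sigma_2\sigma_1\sigma_3^{-1}\sigma_2^{-1}\sigma_1^{-1}=\sigma_2\sigma_1\,\sigma_2\sigma_3^{-1}\sigma_2^{-1}\,\sigma_1^{-1}=\sigma_2\sigma_1\sigma_3^{-1}\sigma_2^{-1}\,\sigma_3\sigma_1^{-1}=ba^{-1}.$$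
Conjugate $a$ by $\sigma_1\sigma_2\sigma_1$: the result is $\sigma_1b\sigma_1^{-1}=ba^{-1}$. Conjugate $a$ by $\sigma_2\sigma_1\sigma_2$: the result is $\sigma_2(ba^{-1})\sigma_2^{-1}=\sigma_2b\sigma_2^{-1}\cdot b^{-1}$. The two agree, which is the fourth relation.

To see that there are no hidden relations we build the expected group. On the free group $\tilde F$ on letters $a,b$ define
$$s_1:a\mapsto a,\ b\mapsto ba^{-1};\qquad s_2:a\mapsto b,\ b\mapsto ba^{-1}b .$$
These are automorphisms, with inverses $a\mapsto a,\ b\mapsto ba$ and $a\mapsto ab^{-1}a,\ b\mapsto a$. Compute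
$$s_1s_2s_1(a)=s_1(b)=ba^{-1},\qquad s_1s_2s_1(b)=s_1s_2(ba^{-1})=s_1(ba^{-1})=ba^{-2},$$
$$s_2s_1s_2(a)=s_2(ba^{-1})=ba^{-1},\qquad s_2s_1s_2(b)=s_2(ba^{-2}ba^{-1})=ba^{-1}b\cdot b^{-2}\cdot ba^{-1}b\cdot b^{-1}=ba^{-2}.$$
So $B_3$, with generators written $s_1,s_2$, acts on $\tilde F$, and we form $\tilde F\rtimes B_3$. In it the elements $s_1,s_2,a^{-1}s_1$ satisfy the relations of $B_4$: $s_1$ commutes with $a^{-1}s_1$, and
$$(a^{-1}s_1)s_2(a^{-1}s_1)=a^{-1}\cdot s_1s_2(a^{-1})\cdot s_1s_2s_1=a^{-1}(ba^{-1})^{-1}s_1s_2s_1=b^{-1}s_2s_1s_2=s_2(a^{-1}s_1)s_2 .$$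
So $\sigma_1\mapsto s_1$, $\sigma_2\mapsto s_2$, $\sigma_3\mapsto a^{-1}s_1$ defines a homomorphism $B_4\to\tilde F\rtimes B_3$. By (2), $s_1\mapsto\sigma_1$, $s_2\mapsto\sigma_2$, $a\mapsto\sigma_1\sigma_3^{-1}$, $b\mapsto\sigma_2\sigma_1\sigma_3^{-1}\sigma_2^{-1}$ defines a homomorphism back. They are mutually inverse on generators: $\sigma_3\mapsto a^{-1}s_1\mapsto\sigma_3\sigma_1^{-1}\sigma_1=\sigma_3$ and $a\mapsto\sigma_1\sigma_3^{-1}\mapsto s_1s_1^{-1}a=a$, and $b=s_2as_2^{-1}$ returns to itself. The projection to $B_3$ is the map in the statement, and its kernel $\tilde F$ corresponds to $F$. $\square$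

**Lemma 7** (Dyer–Formanek–Grossman). Conjugation on $F$ induces an isomorphism $B_4/\langle z_4\rangle\cong\mathrm{Aut}^+(F)$.

*Proof.* The idea is to compare two extensions. By (2), on $F/F'$ in the basis $a$, $a^{-1}b$, the elements $\sigma_1,\sigma_2$ act by
$$\begin{pmatrix}1&-1\\0&1\end{pmatrix},\qquad\begin{pmatrix}1&0\\1&1\end{pmatrix},$$
and $\sigma_3=a^{-1}\sigma_1$ acts as $\sigma_1$. So $B_4$ maps to $\mathrm{Aut}^+(F)$, and $z_4$, being central, maps to $1$. The matrices define the standard epimorphism $B_3\to\mathrm{SL}_2(\mathbb Z)$, whose kernel is $\langle\Delta_3^4\rangle$. (Recall: with $u=\Delta_3$, $v=\sigma_1\sigma_2$ we have $B_3=\langle u,v\mid u^2=v^3\rangle$, the images of $u,v$ are the standard generators $S,R$ of orders $4$ and $6$, and $\mathrm{SL}_2(\mathbb Z)=\langle u,v\mid u^2=v^3,u^4=1\rangle$.) The map $B_4\to B_3$ sends $z_4$ to $(\sigma_1\sigma_2\sigma_1)^4=\Delta_3^4$, which has infinite order because its exponent sum is $12$. So $F\cap\langle z_4\rangle=1$,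 and $B_4/\langle z_4\rangle$ is an extension of $B_3/\langle\Delta_3^4\rangle\cong\mathrm{SL}_2(\mathbb Z)$ by $F$. On the other side, $\mathrm{Aut}^+(F)$ is an extension of $\mathrm{SL}_2(\mathbb Z)$ by $\mathrm{Inn}(F)\cong F$ (Nielsen). Our map is an isomorphism on the kernels and on the quotients, so it is an isomorphism. $\square$

From now on $F_2=F$ and $A=B_4/\langle z_4\rangle$; then $F\le A$ corresponds to $\mathrm{Inn}(F)$. All $\sigma_i$ are conjugate in $A$. Since $B_4^{ab}=\mathbb Z$ and $z_4\mapsto12$, we have $A^{ab}=\mathbb Z/12$.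

**Lemma 8.** In $A$: $(z\sigma_3)^2=\sigma_1^2$.

*Proof.* By (1),
$$\delta^3=(\sigma_1\sigma_2)^2\sigma_3\,\sigma_2\sigma_1\sigma_2\,\sigma_3=(\sigma_1\sigma_2)^2\sigma_1\,\sigma_3\sigma_2\sigma_3\,\sigma_1=(\sigma_1\sigma_2)^2\sigma_1\sigma_2\sigma_3\sigma_2\sigma_1=z\,\sigma_3\sigma_2\sigma_1 .$$
So $z_4=\delta^3\delta=z\,\sigma_3\,\varrho\,\sigma_3$ with $\varrho=\sigma_2\sigma_1^2\sigma_2$. Now $z=\sigma_1\sigma_2\sigma_1\cdot\sigma_1\sigma_2\sigma_1=\sigma_1\varrho\sigma_1$ commutes with $\sigma_1$, hence $\varrho=\sigma_1^{-2}z$. As $\sigma_1$ commutes with $z$ and $\sigma_3$, we get $z_4=\sigma_1^{-2}(z\sigma_3)^2$, and $z_4=1$ in $A$. $\square$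

**The pentagon.** With indices modulo $5$ put
$$h_1=\sigma_1,\quad h_2=\sigma_3,\quad h_3=z',\quad h_4=\sigma_2,\quad h_5=z. \tag{3}$$
Then $h_i$ commutes with $h_{i+1}$ for all $i$, and the $h_i$ generate $A$.

## 5. Affine subspaces around a pentagon

By Lemma 5(iii), in any affine isometric action of $A$ the five subspaces $\mathcal M(h_i)$ satisfy $\mathcal M(h_i)\cap\mathcal M(h_{i+1})\neq\emptyset$. If all $V^{h_i}$ were zero, each $\mathcal M(h_i)$ would be a single point. Consecutive points would be equal, and the common point would be fixed by all $h_i$, since $\tau(h_i)\in V^{h_i}=0$. Then $H^1(A;V)=0$ with no further work.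

This breaks down because the fixed spaces cannot all be zero. Let $T=\langle\Phi(h_i)\rangle\le G$. Then $\mathbb C[G/T]$ has the nonzero $T$-invariant coset vector, which is not $G$-invariant if $T\ne G$. So some nontrivial irreducible $V$ has $V^{h_i}\ne0$. For such $V$ we face two separate problems: find a common point of five affine subspaces, and then show that the translation vectors $\tau(h_i)$ vanish. The second must wait for Section 9. For the first, adjacency alone is not enough.

*Example 1.* In the plane let $\mathcal M_1=\{x=0\}$, $\mathcal M_2=\{y=0\}$, $\mathcal M_3=\{x=1\}$, $\mathcal M_4=\{y=1\}$ and $\mathcal M_5=\mathbb R^2$. Consecutive members meet, and the projections onto consecutive directions commute, but there is no common point. Notice that $V_1\cap V_3$, the vertical direction, is not contained in $V_2$.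

*Example 2.* Consider the circulant $5\times5$ matrix with $1$ on the diagonal, $0$ at cyclic distance $1$ and $-\frac12$ at cyclic distance $2$. Its eigenvalues are $1-\cos(4\pi k/5)\ge0$, so it is the Gram matrix of unit vectors $u_1,\dots,u_5$. We have $|\sum u_i|^2=5-2\cdot5\cdot\frac12=0$, so $\sum u_i=0$. Put $x_i=u_1+\dots+u_i$, so that $x_5=0=x_0$, and let $\mathcal M_i=x_i+\mathbb Ru_i$. This line contains $x_{i-1}$ and $x_i$, so $\mathcal M_i\cap\mathcal M_{i+1}=\{x_i\}$, and $x_i\ne x_{i+1}$: there is no common point. Here consecutive directions are orthogonal, $V_{i-1}\cap V_{i+1}=0$, and $\|P_{i+1}P_{i-1}\|=\frac12$.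

The next lemma says that these two obstructions are the only ones. By Example 2 its constant $\frac12$ cannot be improved.

**Lemma 9.** Let $V$ be a finite-dimensional Hilbert space and $V_i$ $(i\in\mathbb Z/5)$ subspaces with orthogonal projections $P_i$. Let $Q_i$ be the projection onto $V_{i-1}\cap V_{i+1}$. Assume, for all $i$,

(P1) $P_iP_{i+1}=P_{i+1}P_i$;

(P2) $V_{i-1}\cap V_{i+1}\subset V_i$, and $\|P_{i+1}P_{i-1}-Q_i\|\le\varepsilon_1$ with a constant $\varepsilon_1<\frac12$.

Let $\mathcal M_i$ be affine subspaces with direction $V_i$ and $\mathcal M_i\cap\mathcal M_{i+1}\ne\emptyset$ for all $i$. Then $\bigcap_i\mathcal M_i\ne\emptyset$.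

*Proof.* We choose the shortest closed pentagon with vertices in the intersections and show that its edges vanish.

**Step 1 (a minimal pentagon).** Choose $x_i\in\mathcal M_i\cap\mathcal M_{i+1}$ minimizing $\sum_i|x_i-x_{i-1}|^2$. A minimizer exists, because the image of $\prod_i(\mathcal M_i\cap\mathcal M_{i+1})$ under the affine map $(x_i)\mapsto(x_i-x_{i-1})$ is an affine subspace of $V^5$, which contains a vector of minimal norm. Put $d_i=x_i-x_{i-1}$. Both points lie in $\mathcal M_i$, so $d_i\in V_i$; and $\sum_id_i=0$. Moving $x_i$ by a vector $v\in V_i\cap V_{i+1}$ changes $d_i$ to $d_i+v$ and $d_{i+1}$ to $d_{i+1}-v$. Minimality gives $d_i-d_{i+1}\perp V_i\cap V_{i+1}$. By (P1), $R_i:=P_iP_{i+1}$ is the projection onto $V_i\cap V_{i+1}$, so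
$$R_id_i=R_id_{i+1}. \tag{4}$$

**Step 2 (adjacent edges).** Since $d_i\in V_i$ and $d_{i+1}\in V_{i+1}$,
$$\langle d_i,d_{i+1}\rangle=\langle P_{i+1}P_id_i,d_{i+1}\rangle=\langle R_id_i,R_id_{i+1}\rangle=|R_id_i|^2\ge0 .$$

**Step 3 (edges at distance two).** By (P2), $V_i\cap V_{i+2}\subset V_{i+1}$, so $V_i\cap V_{i+2}$ is contained in $V_i\cap V_{i+1}$ and in $V_{i+1}\cap V_{i+2}$. Hence $Q_{i+1}=Q_{i+1}R_i=Q_{i+1}R_{i+1}$. With (4) for $i$ and for $i+1$,
$$Q_{i+1}d_i=Q_{i+1}R_id_i=Q_{i+1}R_id_{i+1}=Q_{i+1}d_{i+1}=Q_{i+1}R_{i+1}d_{i+1}=Q_{i+1}R_{i+1}d_{i+2}=Q_{i+1}d_{i+2}.$$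
Therefore, splitting $P_{i+2}P_i=Q_{i+1}+(P_{i+2}P_i-Q_{i+1})$,
$$\mathrm{Re}\langle d_i,d_{i+2}\rangle=\mathrm{Re}\langle P_{i+2}P_id_i,d_{i+2}\rangle\ge|Q_{i+1}d_i|^2-\varepsilon_1|d_i||d_{i+2}|\ge-\varepsilon_1|d_i||d_{i+2}| .$$

**Step 4 (conclusion).** The pairs of distinct indices modulo $5$ are the five adjacent ones and the five at distance two. So
$$0=\Big|\sum_id_i\Big|^2\ge\sum_i|d_i|^2-2\varepsilon_1\sum_i|d_i||d_{i+2}|\ge(1-2\varepsilon_1)\sum_i|d_i|^2 ,$$
where $|d_i||d_{i+2}|\le\frac12(|d_i|^2+|d_{i+2}|^2)$. Hence all $d_i=0$, and all $x_i$ are one point of $\bigcap\mathcal M_i$. $\square$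

We now need a $\Phi$ for which (P2) can be verified in every representation of $G$. So we want the pairs $\Phi(h_{i-1}),\Phi(h_{i+1})$ to be in good position inside the centralizer of $\Phi(h_i)$.

## 6. Five homologies of the projective plane over $\mathbb F_q$

Let $q$ be as in Theorem 1 and put $m=q-1$, so $3\nmid m$. Let $g$ be a generator of $\mathbb F_q^*$. Put $t=g$ if $q$ is even or $q\equiv1\bmod4$, and $t=-g$ if $q\equiv3\bmod4$.

If $q$ is even or $q\equiv1\bmod4$, then $t$, $-t$, $t^3$ all have order $m$. For $t^3$ use $3\nmid m$. For $q$ even $-t=t$; otherwise $m=2s$ with $s$ even, $-t=t^{1+s}$ and $\gcd(1+s,2s)=1$.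

If $q\equiv3\bmod4$, then $-t=g$ has order $m$, and $t,t^3$ have order $m/2$: with $m=2s$, $s$ odd, we have $t=g^{1+s}$ and $\gcd(1+s,2s)=2$.

In all cases the order of $t$ exceeds $4$, so
$$t(1+t)(1+t^2)(1+t+t^2)\ne0. \tag{5}$$
Put $D=1+t+t^2$.

**Construction of $\Phi$.** On $\mathbb F_q^3$ let $\sigma_i(x)=x+f_i(x)e_i$, where
$$f_i(e_i)=-(1+t),\quad f_i(e_{i+1})=t,\quad f_{i+1}(e_i)=1,\quad f_1(e_3)=f_3(e_1)=0 .$$
As matrices,
$$\sigma_1=\begin{pmatrix}-t&t&0\\0&1&0\\0&0&1\end{pmatrix},\quad\sigma_2=\begin{pmatrix}1&0&0\\1&-t&t\\0&0&1\end{pmatrix},\quad\sigma_3=\begin{pmatrix}1&0&0\\0&1&0\\0&1&-t\end{pmatrix}.$$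
We check that this gives a homomorphism $\Phi:A\to G:=\mathrm{PGL}_3(q)$.

*Braid relations.* $\sigma_1,\sigma_3$ commute because $f_1(e_3)=f_3(e_1)=0$. On $\langle e_1,e_2\rangle$,
$$\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2=\begin{pmatrix}0&-t^2\\-t&0\end{pmatrix},\qquad\text{with square }t^3 .$$
Since $\det(f_i(e_j))_{i,j\le2}=(1+t)^2-t=D\ne0$, we have $\mathbb F_q^3=\langle e_1,e_2\rangle\oplus(\ker f_1\cap\ker f_2)$, and $\sigma_1,\sigma_2$ act trivially on the second summand. So the braid relation holds. Moreover $z=(\sigma_1\sigma_2\sigma_1)^2$ is $t^3$ on $\langle e_1,e_2\rangle$ and $1$ on $\ker f_1\cap\ker f_2$. The formulas for $\sigma_2,\sigma_3$ on $e_2,e_3$ are the same, so the corresponding statements hold for $\sigma_2,\sigma_3,z'$.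

*$z_4$ is scalar.* It commutes with $\sigma_i$, so it preserves $\mathrm{im}(\sigma_i-1)=\langle e_i\rangle$, and $z_4e_i=c_ie_i$. Applying $z_4$ to $\sigma_ie_{i+1}=e_{i+1}+te_i$ in the two possible ways gives $c_{i+1}e_{i+1}+tc_ie_i=c_{i+1}(e_{i+1}+te_i)$, so $c_i=c_{i+1}$.

So $\Phi$ exists. Since $3\nmid q-1$, $G\cong\mathrm{SL}_3(q)=\mathrm{PSL}_3(q)$ is simple and has trivial center.

**Definition.** An *antiflag* is a pair $(p,L)$ of a point $p$ and a line $L$ of the projective plane with $p\notin L$. A *homology* with center $p$ and axis $L$ is an element of $\mathrm{PGL}_3(q)$ which, up to a scalar, is the identity on the 2-dimensional space $L$ and multiplication by a *multiplier* on the 1-dimensional space $p$.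

For example $\mathrm{diag}(x,1,1)$ is a homology with center $\langle e_1\rangle$, axis $\langle e_2,e_3\rangle$ and multiplier $x$. If $x\neq1$, its fixed points are exactly the center and the points of the axis.

We read off that each $\Phi(h_i)$ is a homology, with antiflag $(p_i,L_i)$:

| $i$ | $h_i$ | $p_i$ | $L_i$ | multiplier |
|---|---|---|---|---|
| 1 | $\sigma_1$ | $\langle e_1\rangle$ | $\ker f_1$ | $-t$ |
| 2 | $\sigma_3$ | $\langle e_3\rangle$ | $\ker f_3$ | $-t$ |
| 3 | $z'$ | $\ker f_2\cap\ker f_3$ | $\langle e_2,e_3\rangle$ | $t^{-3}$ |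
| 4 | $\sigma_2$ | $\langle e_2\rangle$ | $\ker f_2$ | $-t$ |
| 5 | $z$ | $\ker f_1\cap\ker f_2$ | $\langle e_1,e_2\rangle$ | $t^{-3}$ |

Let $T_i=\langle\Phi(h_i)\rangle$, and let $X_i\le\mathbb F_q^*$ be its group of multipliers. By the orders computed above, $X_i=\mathbb F_q^*$, except that for $q\equiv3\bmod4$ the groups $X_3=X_5$ are the index-2 subgroup of squares.

**Lemma 10.** (i) $p_i\in L_{i\pm1}$ for all $i$.

(ii) The stabilizer $M_i$ of $(p_i,L_i)$ in $G$ is isomorphic to $\mathrm{GL}(L_i)\cong\mathrm{GL}_2(q)$, by normalizing representatives to be $1$ on $p_i$. Under this isomorphism $T_i$ is the group of scalars $x^{-1}$ $(x\in X_i)$, and $M_i=C_G(T_i)$, the centralizer of $T_i$ in $G$.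

(iii) $T_{i-1},T_{i+1}\le M_i$. In $\mathrm{GL}(L_i)$,
$$T_{i-1}=\{1+(x-1)E:x\in X_{i-1}\},\qquad T_{i+1}=\{1+(x-1)E':x\in X_{i+1}\}$$
for rank-one idempotents $E,E'$ with $\mathrm{tr}(EE')=\mathrm{tr}(\hat E_{i-1}\hat E_{i+1})$, where $\hat E_j$ is the projection of $\mathbb F_q^3$ onto $p_j$ along $L_j$.

*Proof.* (i) We go around the pentagon. For $(1,2)$: $e_1\in\ker f_3$, $e_3\in\ker f_1$. For $(2,3)$: $e_3\in\langle e_2,e_3\rangle$, $p_3\subset\ker f_3$. For $(3,4)$: $p_3\subset\ker f_2$, $e_2\in\langle e_2,e_3\rangle$. For $(4,5)$: $e_2\in\langle e_1,e_2\rangle$, $p_5\subset\ker f_2$. For $(5,1)$: $p_5\subset\ker f_1$, $e_1\in\langle e_1,e_2\rangle$.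

(ii) The isomorphism is clear. A homology that is $1$ on $L_i$ and $x$ on $p_i$ has normalized representative $x^{-1}$ on $L_i$. Scalars are central, so $M_i\le C_G(T_i)$. Conversely, an element commuting with $\Phi(h_i)$ permutes its fixed points, which are $p_i$ and the $q+1$ points of $L_i$. The line $L_i$ is the only line with more than two fixed points, so such an element fixes $L_i$ and then $p_i$.

(iii) $T_{i\pm1}$ commutes with $T_i$, so it lies in $C_G(T_i)=M_i$. The elements of $T_{i\pm1}$ have representatives $1+(x-1)\hat E_{i\pm1}$. By (i), $p_i\subset L_{i\pm1}=\ker\hat E_{i\pm1}$, so these representatives are $1$ on $p_i$; and $p_{i\pm1}\subset L_i$, so they preserve $L_i$. Hence the claim holds with $E=\hat E_{i-1}|_{L_i}$ and $E'=\hat E_{i+1}|_{L_i}$. Both $\hat E_{i\pm1}$ kill $p_i$ and have image in $L_i$, so the trace of their product can be computed on $L_i$. $\square$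

The number $\kappa=\mathrm{tr}(EE')$ measures the position of the two idempotents. The value $\kappa=0$ means that the center of one lies on the axis of the other, on one side or the other. We also want to avoid $\kappa=1$.

**Lemma 11.** $\kappa=\mathrm{tr}(\hat E_{i-1}\hat E_{i+1})\notin\{0,1\}$ for all $i$.

*Proof.* We have $\hat E_{\sigma_j}(v)=-\frac{f_j(v)}{1+t}e_j$. Further, $\hat E_z(v)=v_3r$ and $\hat E_{z'}(v)=v_1r'$ with
$$r=\tfrac1D\big(t^2e_1+t(1+t)e_2\big)+e_3,\qquad r'=e_1+\tfrac1D\big((1+t)e_2+e_3\big).$$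
Indeed, $r$ spans $p_5$ and $r'$ spans $p_3$:
$$f_1(r)=\tfrac1D\big(-(1+t)t^2+t^2(1+t)\big)=0,\qquad f_2(r)=\tfrac1D\big(t^2-t(1+t)^2\big)+t=0,$$
$$f_2(r')=1+\tfrac1D\big(-(1+t)^2+t\big)=0,\qquad f_3(r')=\tfrac1D\big((1+t)-(1+t)\big)=0 .$$
For rank-one maps $v\mapsto\phi(v)u$ and $v\mapsto\phi'(v)u'$ the trace of the product is $\phi(u')\phi'(u)$. We use (5).

For $(\sigma_1,\sigma_2)$ and $(\sigma_2,\sigma_3)$: $\kappa=t/(1+t)^2$, which is nonzero, and $1$ only if $D=0$.

For $(z,\sigma_3)$: $\kappa=-f_3(r)/(1+t)$, and $f_3(r)=\frac{t(1+t)}D-(1+t)$, so $\kappa=1-t/D=(1+t^2)/D$. For $(\sigma_1,z')$: $\kappa=-f_1(r')/(1+t)$, and $f_1(r')=-(1+t)+\frac{t(1+t)}D$, so again $\kappa=1-t/D=(1+t^2)/D$. This is neither $0$ nor $1$.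

For $(z',z)$: $\kappa=r_1r'_3=t^2/D^2$. It is nonzero, and it is $1$ only if $D=\pm t$, that is, $1+t^2=0$ or $(1+t)^2=0$. Both are excluded. $\square$

## 7. Angles in representations of $\mathrm{GL}_2(q)$

For a unitary representation let $P_S$ denote the orthogonal projection onto the $S$-fixed vectors. By Lemma 10, condition (P2) asks about $\|P_{S_1}P_{S_2}\|$ for two subgroups of $\mathrm{GL}_2(q)$ of the form $\{1+(x-1)E\}$.

A natural approach is to compute a trace in the regular representation. Let $S_1,S_2$ have order $m=q-1$. For $n\ge1$, the trace of $(P_{S_1}P_{S_2})^n$ in the regular representation of $\mathrm{GL}_2(q)$ is $|\mathrm{GL}_2(q)|\,N_n/m^{2n}$, where $N_n$ counts the solutions of $s_1t_1\cdots s_nt_n=1$ with $s_j\in S_1$, $t_j\in S_2$. Every irreducible $U$ of dimension at least $2$ has $\dim U\ge m$, so it contributes at least $m\|P_{S_1}P_{S_2}\|_U^{2n}$. For $n=1$, $N_1=1$ and the trace is about $m^2$, which says nothing. For $n=2$ we solve $(1+aE)(1+bE')=(1+b'E')(1+a'E)$.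 When $E,E',EE',E'E$ are linearly independent this gives $a=a'$, $b=b'$, $ab=0$, so $N_2=2m-1$, and the trace is
$$\frac{m^2(m+1)(m+2)(2m-1)}{m^4}>2m .$$
The resulting bound for $\|P_{S_1}P_{S_2}\|^4$ is about $2$, again useless. For $n=3$ the trace is bounded, and dividing by $m$ gives a small number.

**Lemma 12.** Let $E,E'\in M_2(\mathbb F_q)$ be rank-one idempotents with $\kappa=\mathrm{tr}(EE')\ne0,1$. Let $X_1,X_2\le\mathbb F_q^*$ have orders $m_1,m_2$, and let $S_1=\{1+(x-1)E:x\in X_1\}$, $S_2=\{1+(x-1)E':x\in X_2\}$. If $m_1=m_2=m=q-1\ge323$, or if $m_1,m_2\in\{m,m/2\}$ and $m\ge6148$, then $\|P_{S_1}P_{S_2}\|_U\le\varepsilon_1$ for some constant $\varepsilon_1<\frac12$ (depending only on $q$) and every irreducible unitary representation $U$ of $\mathrm{GL}_2(q)$ with $\dim U\ge2$.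

(In this lemma $X_1,X_2$ are arbitrary subgroups with the stated orders; they need not be the groups $X_1,X_2$ of Section 6.)

*Proof.* **Step 1 (the equations).** Let $N$ be the number of solutions of $s_1t_1s_2t_2s_3t_3=1$ with $s_j\in S_1$, $t_j\in S_2$. Write this as $s_1t_1s_2=t_3^{-1}s_3^{-1}t_2^{-1}$. So $N$ counts the solutions of
$$(1+aE)(1+bE')(1+cE)=(1+b_1E')(1+a'E)(1+b_2E')$$
with $1+a,1+c,1+a'\in X_1$ and $1+b,1+b_1,1+b_2\in X_2$. In a basis with $E=\mathrm{diag}(1,0)$ we have $E'=\begin{pmatrix}\kappa&\beta\\\gamma&1-\kappa\end{pmatrix}$ with $\beta\gamma=\kappa(1-\kappa)\ne0$. The matrices $EE'-\kappa E$ and $E'E-\kappa E$ have only the entry $\beta$, respectively $\gamma$, off the diagonal, and the lower right entry of $E'$ is $1-\kappa\neq0$. So $E,E',EE',E'E$ are linearly independent. Also $EE'E=\kappa E$ and $E'EE'=\kappa E'$. Comparing coefficients of $EE'$, $E'E$, $E$, $E'$ we get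
$$ab=a'b_2,\quad bc=b_1a',\quad a'=a+c+ac+\kappa abc,\quad b=b_1+b_2+b_1b_2+\kappa a'b_1b_2. \tag{6}$$

**Step 2 (counting).** *Case I: $b,a'\ne0$.* Then $b_2=ab/a'$ and $b_1=bc/a'$. The fourth equation of (6), multiplied by $a'^2/b$, becomes $a'^2=(a+c)a'+abc+\kappa a'abc$. Subtracting $a'$ times the third equation gives $ac(b-a')=0$.

If $ac=0$, then $a'=a+c\ne0$, so exactly one of $a,c$ is nonzero, and everything is determined by it and by $b$: at most $2(m_1-1)(m_2-1)$ solutions.

If $ac\ne0$, then $b=a'$, $b_2=a$, $b_1=c$, and the third equation is $b(1-\kappa ac)=a+c+ac$. If $\kappa ac\ne1$, then $b$ is determined by $(a,c)$: at most $(m_1-1)^2$ solutions. If $\kappa ac=1$, then $a+c+ac=0$, and multiplying by $\kappa a$ gives $\kappa a^2+a+1=0$. There are at most two such $a$, $c$ is determined by $a$, and $b$ is free: at most $2(m_2-1)$ solutions.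

*Case II: $b=0$.* Then $a'b_2=b_1a'=0$. If $a'\ne0$, then $b_1=b_2=0$ and $1+a'=(1+a)(1+c)\ne1$: $m_1(m_1-1)$ solutions. If $a'=0$, then (6) says $(1+a)(1+c)=1=(1+b_1)(1+b_2)$: $m_1m_2$ solutions.

*Case III: $b\ne0=a'$.* Then $a=c=0$ and $1+b=(1+b_1)(1+b_2)\ne1$: $m_2(m_2-1)$ solutions.

With $\mu=\max(m_1,m_2)$ the total is
$$N\le3(\mu-1)^2+2(\mu-1)+2\mu(\mu-1)+\mu^2=6\mu^2-6\mu+1 .$$

**Step 3 (the trace).** Take the trace of $(P_{S_1}P_{S_2})^3$ in the regular representation. Since $\mathrm{tr}_U\big((P_{S_1}P_{S_2})^3\big)=\mathrm{tr}_U\big((P_{S_1}P_{S_2}P_{S_1})^3\big)$,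
$$\sum_U\dim U\;\mathrm{tr}_U\big((P_{S_1}P_{S_2}P_{S_1})^3\big)=\frac{|\mathrm{GL}_2(q)|\,N}{(m_1m_2)^3},\qquad|\mathrm{GL}_2(q)|=m^2(m+1)(m+2).$$
All summands are $\ge0$, because $P_{S_1}P_{S_2}P_{S_1}$ is positive semidefinite. The trivial representation contributes $1$. Irreducibles of $\mathrm{GL}_2(q)$ of dimension $\ge2$ have dimension $q-1$, $q$ or $q+1$, hence at least $m$. Moreover $\mathrm{tr}_U((P_{S_1}P_{S_2}P_{S_1})^3)\ge\|P_{S_1}P_{S_2}P_{S_1}\|_U^3=\|P_{S_1}P_{S_2}\|_U^6$. So for $\dim U\ge2$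
$$\|P_{S_1}P_{S_2}\|_U^6\le\frac1m\Big(\frac{|\mathrm{GL}_2(q)|\,N}{(m_1m_2)^3}-1\Big).$$

If $m_1=m_2=m$, then, because $(m^2+3m+2)(6m^2-6m+1)=6m^4+12m^3-5m^2-9m+2$,
$$\|P_{S_1}P_{S_2}\|_U^6\le\frac1m\Big(\frac{(m+1)(m+2)(6m^2-6m+1)}{m^4}-1\Big)\le\frac{5+12/m}m<\frac1{64}\qquad(m\ge323).$$
The last inequality says $320+768/m<m$; for $m\ge323$ the left side is at most $320+768/323<322.4$.

If $m_1,m_2\in\{m,m/2\}$, then $N<6\mu^2$ gives
$$\frac{|\mathrm{GL}_2(q)|\,N}{(m_1m_2)^3}\le\frac{6\mu^2m^4}{(m_1m_2)^3}\cdot\frac{(m+1)(m+2)}{m^2}\le96\,\frac{(m+1)(m+2)}{m^2},$$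
because $6\mu^2m^4/(m_1m_2)^3$ equals $96$ if $m_1=m_2=m/2$, $48$ if $\{m_1,m_2\}=\{m,m/2\}$, and $6$ if $m_1=m_2=m$. So $\|P_{S_1}P_{S_2}\|_U^6\le96(1+3/m+2/m^2)/m<1/64$ for $m\ge6148$, because there $6144(1+3/m+2/m^2)<6148\le m$.

In both cases the bound depends only on $q$ and is less than $1/64=(1/2)^6$. $\square$

This explains the two thresholds in Theorem 1: they make the sixth power smaller than $(1/2)^6$, with $\frac12$ from Lemma 9.

## 8. Antiflags in incident position

The second problem of Section 5, the vanishing of the translation vectors, will need an estimate between two different groups $M_1,M_2$ of Lemma 10.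

**Lemma 13.** Let $(p_1,L_1),(p_2,L_2)$ be antiflags with $p_1\in L_2$, $p_2\in L_1$, with stabilizers $M_1,M_2$ in $G=\mathrm{PGL}_3(q)$. For every nontrivial irreducible unitary representation $V$ of $G$, $\|P_{M_1}P_{M_2}\|\le\varepsilon_2$, where $\varepsilon_2:=\sqrt{3/q}$.

*Proof.* **Step 1 (a graph).** Let $X$ be the set of antiflags, on which $G$ is transitive. Join $(p,L)$ and $(x,N)$ if $x\in L$ and $p\in N$. Let $\mathcal O$ be the adjacency operator on $\mathbb C[X]$. A neighbor $(x,N)$ of $(p,L)$ is given by the ordered pair $(x,N\cap L)$ of distinct points of $L$, since $N$ is the line through $p$ and $N\cap L$. So the degree is $q(q+1)$. The stabilizer $\mathrm{GL}(L)$ of $(p,L)$ is transitive on ordered pairs of distinct points of $L$, hence on neighbors.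

**Step 2 (the square of $\mathcal O$).** Common neighbors of $(p,L)$ and $(p',L')$ are the pairs $(x,N)$ with $x\in L\cap L'$, $p,p'\in N$, $x\notin N$. There are $q(q+1)$ if the antiflags are equal. If $p=p'$ and $L\ne L'$, then $x=L\cap L'$ and $N$ is one of the $q$ lines through $p$ that avoid $x$. If $L=L'$ and $p\ne p'$, then $N=pp'$ and $x$ is one of the $q$ points of $L$ off $N$. If $p\ne p'$ and $L\ne L'$, then $x$ and $N$ are determined, and there is $1$ common neighbor if $L\cap L'\notin pp'$ and $0$ otherwise. Let $A_p$, respectively $A_L$, be the adjacency operator of "same point, different line", respectively "same line, different point". Let $C$ be that of "$p\ne p'$, $L\ne L'$, $L\cap L'\in pp'$", and let $J$ be the all-ones matrix. Then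
$$\mathcal O^2=J+(q^2+q-1)I+(q-1)(A_p+A_L)-C .$$

**Step 3 (norms).** Given $p$ there are $q^2$ lines off $p$, and given $L$ there are $q^2$ points off $L$. So $A_p$ and $A_L$ are disjoint unions of complete graphs $K_{q^2}$ and have norm $q^2-1$. The symmetric matrix $C$ has row sums $(q+1)(q-1)^2$: choose $x=L\cap L'\in L$, then $L'\ni x$ with $L'\ne L,px$, then $p'\in px\setminus\{p,x\}$. So $\|C\|\le(q+1)(q-1)^2$. (As a check for $q=2$: $|X|=7\cdot4=28$, and the row sum of $\mathcal O^2$ is $28+5+(3+3)-3=36=6^2$.) On $\mathbf 1^\perp$, where $J$ vanishes,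
$$\|\mathcal O\|^2\le q^2+q-1+2(q-1)(q^2-1)+(q+1)(q-1)^2=q^2+q-1+3(q-1)^2(q+1)=3q^3-2q^2-2q+2\le3q^3 .$$

**Step 4 (from the graph to $V$).** Let $v_2\in V^{M_2}$ be a unit vector and $0\ne w\in V$. Put $x_j=(p_j,L_j)$ and $\mathcal F(gx_2)=\langle w,gv_2\rangle$. This is a well-defined function on $X$, as $v_2$ is $M_2$-invariant. It is orthogonal to constants, as $\sum_ggv_2\in V^G=0$. The neighbors of $gx_1$ are the $ghx_2$ with $h\in M_1$, each obtained equally often, so
$$(\mathcal O\mathcal F)(gx_1)=q(q+1)\frac1{|M_1|}\sum_{h\in M_1}\langle w,ghv_2\rangle=q(q+1)\langle w,gP_{M_1}v_2\rangle .$$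
By Schur orthogonality $\|\mathcal F\|^2=|X||w|^2/\dim V$ and $\|\mathcal O\mathcal F\|^2=q^2(q+1)^2|P_{M_1}v_2|^2|X||w|^2/\dim V$. With Step 3,
$$|P_{M_1}v_2|^2\le\frac{3q^3}{q^2(q+1)^2}<\frac3q .\qquad\square$$

For $q\ge324$ we have $\varepsilon_2\le0.0963$, so
$$\varepsilon_2<1\qquad\text{and}\qquad\varepsilon_2+6\varepsilon_2^2<1. \tag{7}$$

## 9. The vanishing of $H^1(A;V)$ and the proof of Theorem 1

We collect what the two estimates say about the pentagon. Let $\varepsilon_1<\frac12$ be the constant from Lemma 12 for our $q$; the lemma applies because $m=q-1\ge323$ and all $X_i=\mathbb F_q^*$ in the first case of Theorem 1, and $m\ge6148$ and $|X_i|\in\{m,m/2\}$ in the second.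

**Proposition 14.** For a unitary representation $V$ of $G$ put $V_i=V^{T_i}$, $P_i=P_{T_i}$, and let $Q_i$ be the projection onto $V_{i-1}\cap V_{i+1}$. Then:

(i) $P_iP_{i+1}=P_{i+1}P_i$.

(ii) $V_{i-1}\cap V_{i+1}\subset V_i$ and $\|P_{i+1}P_{i-1}-Q_i\|\le\varepsilon_1<\frac12$.

(iii) For $i=1,2,5$: $V_{i-1}\cap V_{i+1}=V^{M_i}$.

(iv) $\Phi(A)=G=\Phi(F)$.

*Proof.* (i) $T_i$ and $T_{i+1}$ commute.

(ii), (iii) By Lemma 10, $T_{i-1},T_{i+1}\le M_i\cong\mathrm{GL}_2(q)$. Decompose $V|_{M_i}$ orthogonally into irreducibles $U$; all projections respect the decomposition. If $\dim U\ge2$, then Lemmas 11 and 12 give $\|P_{i+1}P_{i-1}\|_U\le\varepsilon_1<1$. So $U^{T_{i-1}}\cap U^{T_{i+1}}=0$, and $Q_i=0$ on $U$.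

If $\dim U=1$, then $U=\chi\circ\det$ for a character $\chi$ of $\mathbb F_q^*$. Since $\det(1+(x-1)E)=x$, the intersection $U^{T_{i-1}}\cap U^{T_{i+1}}$ is $U$ if $\chi$ is trivial on $X_{i-1}X_{i+1}$, and $0$ if not. In both cases $P_{i+1}P_{i-1}=Q_i$ on $U$. Now $X_{i-1}X_{i+1}=\mathbb F_q^*$, except for $i=4$ and $q\equiv3\bmod4$, where $X_3X_5$ is the group of squares. So for $i\ne4$ the intersection $V_{i-1}\cap V_{i+1}$ is the sum of the trivial $U$, which gives (iii). For every $i$, the elements of $T_i$ are scalars of $\mathrm{GL}(L_i)$, whose determinants are squares, so $T_i$ acts trivially on the intersection. This gives the inclusion in (ii).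

(iv) Let $i\in\{1,2\}$ and $N=\langle T_{i-1},T_{i+1}\rangle\le M_i$. The argument for (iii) applies to any unitary representation of $M_i$, in particular to $\mathbb C[M_i/N]$. So its $N$-invariants equal its $M_i$-invariants, which are 1-dimensional. Hence $N$ is transitive on $M_i/N$; since it has a fixed point there, $N=M_i$. Thus $M_1,M_2\le\Phi(A)$. Let $H=\langle M_1,M_2\rangle$. By Lemma 10(i), Lemma 13 applies to the antiflags $1,2$, and as $\varepsilon_2<1$ it gives $V^{M_1}\cap V^{M_2}=0$ for nontrivial irreducible $V$. So the $H$-invariants in $\mathbb C[G/H]$ equal the $G$-invariants, and as before $H=G$. So $\Phi(A)=G$. Finally $\Phi(F)$ is normal in the simple group $G$, and $\Phi(a)=\Phi(\sigma_1)\Phi(\sigma_3)^{-1}\ne1$ because the homologies $\Phi(\sigma_1)$ and $\Phi(\sigma_3)$ have different centers. So $\Phi(F)=G$. $\square$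

**Proposition 15.** For every nontrivial irreducible complex representation $V$ of $G$, viewed as an $A$-module via $\Phi$, $H^1(A;V)=0$.

*Proof.* Make $V$ unitary. Let $f$ be a 1-cocycle, with $\tau$ and $\mathcal M$ as in Section 3.

**Step 1 (all five elements move one point by pure translations).** Apply Lemma 9 to $\mathcal M_i=\mathcal M(h_i)$, whose direction is $V^{h_i}=V_i$. Conditions (P1) and (P2) are Proposition 14(i),(ii), and consecutive members meet by Lemma 5(iii), since $h_i$ and $h_{i+1}$ commute. We get a point $x$ in all $\mathcal M(h_i)$. Replace $f$ by the cohomologous cocycle $k\mapsto k*x-x=f(k)+(k-1)x$. This does not change $\tau$, because $P_k(k-1)=0$. Now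
$$f(h_i)=\tau(h_i)=:y_i\qquad\text{for all }i .$$

**Step 2 (the $y_i$ are highly invariant).** Since $h_{i\pm1}$ commute with $h_i$, they fix $y_i=\tau(h_i)$ by Lemma 5(iii). So $y_i\in V_{i-1}\cap V_{i+1}$, and by Proposition 14(iii) $y_i\in V^{M_i}$ for $i=1,2,5$, that is, for $h_1=\sigma_1$, $h_2=\sigma_3$, $h_5=z$. For these $i$ we have $Q_i=P_{M_i}$.

**Step 3 (projected cocycles are homomorphisms).** The purpose is to turn relations in $A$ into linear relations between the $y_i$. Let $i\in\{1,2,5\}$ and let $H\le A$ satisfy $\Phi(H)\le M_i$. Then for $k,l\in H$ we have $Q_if(kl)=Q_if(k)+Q_ikf(l)=Q_if(k)+Q_if(l)$. So $Q_i\circ f|_H$ is a homomorphism to $V^{M_i}$.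

*First relation.* The group $\langle\sigma_1,\sigma_2\rangle$ commutes with $z=h_5$, so $\Phi(\langle\sigma_1,\sigma_2\rangle)\le C_G(T_5)=M_5$, and $Q_5\circ f$ is a homomorphism on it. It takes equal values on $\sigma_1$ and $\sigma_2$, which are conjugate in this group. As $z=(\sigma_1\sigma_2)^3$,
$$y_5=Q_5y_5=Q_5f(z)=6\,Q_5y_1. \tag{8}$$

*Second relation.* The group $\langle\sigma_1,\sigma_3,z\rangle$ commutes with $\sigma_1=h_1$, so its image lies in $C_G(T_1)=M_1$, and $Q_1\circ f$ is a homomorphism on it. By Lemma 8, $(z\sigma_3)^2=\sigma_1^2$ in $A$, so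
$$2Q_1y_5+2Q_1y_2=2Q_1y_1=2y_1. \tag{9}$$

**Step 4 (contraction).** From (8), (9), $y_2=Q_2y_2$ and $y_1=Q_1y_1$,
$$y_1=Q_1Q_2y_2+6\,Q_1Q_5Q_1y_1 .$$
Since $\sigma_1,\sigma_3$ are conjugate in $A$, Lemma 5(ii) gives $|y_2|=|\tau(\sigma_3)|=|\tau(\sigma_1)|=|y_1|$. By Lemma 10(i) the antiflags $1,2$ and the antiflags $1,5$ satisfy the hypothesis of Lemma 13, so $\|Q_1Q_2\|,\|Q_1Q_5\|,\|Q_5Q_1\|\le\varepsilon_2$. As $Q_1Q_5Q_1=(Q_1Q_5)(Q_5Q_1)$,
$$|y_1|\le(\varepsilon_2+6\varepsilon_2^2)|y_1| ,$$
and $y_1=0$ by (7).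

**Step 5 (conclusion).** All $\sigma_j$ are conjugate in $A$, so $\tau(\sigma_j)=0$ for all $j$ by Lemma 5(ii). Hence $f(\sigma_1)=y_1=0$, $f(\sigma_3)=y_2=0$, $f(\sigma_2)=y_4=0$. A cocycle that vanishes on generators is zero, so $f=0$ and the original cocycle was a coboundary. $\square$

*Proof of Theorem 1.* By Proposition 14(iv), $\Phi:A\to G$ satisfies $\Phi(F)=G$, and $G$ is simple with trivial center. Put $\pi=\Phi|_F:F_2\to G$. By Lemma 3, $\Gamma^+(G,\pi)=\ker\Phi$ is normal in $A$ with quotient $G$, and it maps onto $\mathrm{SL}_2(\mathbb Z)$. Since $A^{ab}=\mathbb Z/12$ is finite, Proposition 15 and Lemma 4 show that $\Gamma^+(G,\pi)$ and every group between it and $A$ have finite abelianization. $\square$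

Hence the statement that $\Gamma^+(G,\pi)$ has infinite abelianization for every epimorphism $\pi$ from $F_2$ onto a nontrivial finite group $G$ is false.
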